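# Determinizing history-deterministic timed Büchi automata

## 1. Büchi automata without clocks

We begin with no clocks at all. A Büchi automaton has a finite set of states with an initial state $\iota$, a finite alphabet $\Sigma$, and a finite set of edges $(s,a,s')$, some of which are marked accepting. A run on an infinite word is accepting if it takes accepting edges infinitely often. A *resolver* is a function that chooses the next edge from the run so far and the next letter; it may be undefined only if there is no edge to choose. The automaton is *history-deterministic* (HD) if some resolver produces an accepting run on every word of the language. A resolver sees the past and not the future, so HD lies between determinism and nondeterminism.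

**Example 1.** Let $\Sigma=\{a,b\}$ and take states $p,q_a,q_b$. From $p$, each letter leads to $q_a$ or to $q_b$ (two nonaccepting edges per letter). From $q_a$, letter $a$ leads back to $p$ by an accepting edge, and letter $b$ leads back to $p$ by a nonaccepting edge; $q_b$ is symmetric. The states $q_a,q_b$ guess the next letter. Every word is accepted, but the automaton is not HD: against any resolver, choose each letter in an even position to be the one not guessed, and the resolver's run has no accepting edge.

Now redirect the edges leaving $q_a$ and $q_b$ to a new state $r$ that has accepting self-loops on both letters. Still every word is accepted, and the automaton is HD: every choice of edges accepts. We come back to this automaton, call it $\mathcal E$, in Example 3.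

**Proposition 1.** Every HD Büchi automaton without clocks is equivalent to a deterministic Büchi automaton.

The proof takes Sections 1 to 3. Complete the automaton by a sink $\bot$ with nonaccepting self-loops, so that every state has an edge on every letter; a resolver that is undefined moves to $\bot$, and HD is preserved. Write $L(p)$ for the language accepted from state $p$. Call $p$ HD if there is a resolver that works from $p$, and let $\mathcal H$ be the set of HD states; $\iota\in\mathcal H$.

Here is the observation that starts everything. Let $p\in\mathcal H$ and let its resolver answer letter $a$ by moving to $p'$. Every $w'$ with $aw'\in L(p)$ is accepted by the resolver through $p'$. Hence $L(p')=a^{-1}L(p)=\{w':aw'\in L(p)\}$, and $p'\in\mathcal H$ with the shifted resolver. So from an HD state one can always move to an HD state *without losing any word*.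

If all edges not ending in $\bot$ are accepting, this already determinizes. Fix, for each $p\in\mathcal H$ and each $a$, one edge to some $p'\in\mathcal H$ with $L(p')=a^{-1}L(p)$. On $w\in L(\iota)$ the remaining word always stays in the language of the current state, so the run never enters $\bot$, whose language is empty; and avoiding $\bot$ is all that is needed.

For a general Büchi condition the same rule is the first thing to try, and it stops working exactly at *progress*.

**Example 2.** Let $\Sigma=\{a\}$, states $s,t$, nonaccepting edges $s\to s$ and $s\to t$, and an accepting edge $t\to t$. Both states are HD and $L(s)=L(t)=\{a^\omega\}$, so the rule allows $s\to s$ forever. No word is lost at any step, and the run never accepts.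

So we need a rule that does not postpone acceptance. The rule we shall find compares the current state with an equivalent one that is moved by an opponent.

## 2. Ranks: how far one run can be forced to lag behind another

I write this section once, for use both without and with clocks. So I say *configuration* and *input*. At present these are just states and letters; later a configuration carries clock values, and an input is a delay with a letter.

**Setting.** There is a set of configurations and a set $\Lambda$ of inputs. Each configuration has a *state* from a finite set. There is a finite set $E$ of edges, each with a source state and a target state, and a set $F_{\mathcal B}\subseteq E$ of accepting edges. For each configuration $p$ and input $\lambda$, a nonempty set of edges is *enabled* from $p$ on $\lambda$, all with source the state of $p$. Following an enabled edge $e$ leads to exactly one configuration, whose state is the target of $e$. Words are infinite sequences of inputs.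

An *automaton* is a pair $A=(E_A,F_A)$ with $F_A\subseteq E_A\subseteq E$. An $A$-run uses only edges of $E_A$. $L_A(p)$ is the set of words that have an $A$-run from $p$ with infinitely many $F_A$-edges. A configuration $p$ is *HD in $A$* if there is a resolver from $p$ (a map from finite $A$-runs from $p$ and inputs to enabled $A$-edges, undefined only if none is enabled) whose run on every $w\in L_A(p)$ exists and has infinitely many $F_A$-edges. For $\mathcal B=(E,F_{\mathcal B})$ write $L(p)=L_{\mathcal B}(p)$, and let $\mathcal H$ be the set of configurations that are HD in $\mathcal B$. Put $\lambda^{-1}L=\{w:\lambda w\in L\}$.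

**Property $(\star)$ of $A$.** For every $p\in\mathcal H$:

1. for each $\lambda$ some $A$-edge is enabled from $p$, and every $A$-edge $p\to p'$ on $\lambda$ satisfies $p'\in\mathcal H$ and $L(p')=\lambda^{-1}L(p)$;
2. $L_A(p)=L(p)$;
3. $p$ is HD in $A$.

The section uses the following four facts and nothing else.

* (T1) There is a symmetric relation $\sim$ on configurations such that, for $p\in\mathcal H$: $p\sim q$ iff $q\in\mathcal H$ and $L(q)=L(p)$.
* (T2) Each pair of configurations has a *type*, and there are finitely many types. If $(p,q)$ and $(p',q')$ have the same type, then $p,p'$ have the same state, $q,q'$ have the same state, and $p\sim q\iff p'\sim q'$. Moreover, for each input $\lambda'$ there is an input $\lambda$ such that the same edges are enabled from $p$ on $\lambda$ as from $p'$ on $\lambda'$, the same edges are enabled from $q$ on $\lambda$ as from $q'$ on $\lambda'$, and following the same two edges in both pairs leads to pairs of the same type.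
* (T3) If $p,p'$ have the same state, then for each $q$ there is $q'$ such that $(p,q)$ and $(p',q')$ have the same type.
* (T4) Some automaton $A_0$ satisfies $(\star)$.

**The four facts without clocks.** Let the type of $(p,q)$ be the pair itself, and let $p\sim q$ mean $p,q\in\mathcal H$ and $L(p)=L(q)$. Then (T1) to (T3) are immediate. For (T4), let $E_{A_0}$ consist of the edges $\sigma\to\sigma'$ on $a$ such that $\sigma'\in\mathcal H$ and $L(\sigma')\supseteq L(\sigma'')$ for every edge $\sigma\to\sigma''$ on $a$, and let $F_{A_0}=F_{\mathcal B}\cap E_{A_0}$. Let $p\in\mathcal H$. By the observation in Section 1, a resolver of $p$ moves on $a$ to some $p'\in\mathcal H$ with $L(p')=a^{-1}L(p)$, and this contains $L(p'')$ for every $a$-successor $p''$ of $p$; so the resolver uses an $A_0$-edge. By induction it only uses $A_0$-edges. This gives items 2 and 3 and the first half of item 1. If $p\to p^\circ$ is another $A_0$-edge on $a$, then $p^\circ\in\mathcal H$, and $L(p^\circ)=L(p')$ because each contains the other. So $(\star)$ holds.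

**The lag game.** Let $A$ satisfy $(\star)$ and $k\in\mathbb N$. In the game $G_k^A(p,q)$, Eve has a token on $p$ and Adam a token on $q$. In each round Adam picks an input, then Eve moves her token along an enabled $A$-edge, then Adam moves his token along an enabled $A$-edge. A player who has to move and cannot loses at once. Eve wins at once when her token takes an $F_A$-edge. Adam wins at once when his token has taken $k+1$ edges of $F_A$. Infinite plays are won by Eve.

Adam's wins happen at finite stages, so the game is open for Adam and hence determined (Gale–Stewart theorem). Let $W_k$ be the set of pairs from which Eve wins. A winning strategy for $G_k^A$ also wins $G_{k+1}^A$, so $W_0\subseteq W_1\subseteq\cdots$. Put $\mathrm{rank}_A(p,q)=\min\{k:(p,q)\in W_k\}$, or $\infty$ if there is no such $k$. Thus $(p,q)\in W_0$ says: whatever the opponent does with $q$, Eve moving $p$ sees an accepting edge no later than he does. I say that $p$ *covers* $q$.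

**Ranks depend only on types.** Suppose Eve wins $G_k^A(p,q)$, and $(p',q')$ has the same type. From $(p',q')$ she keeps a shadow play from $(p,q)$. When Adam picks $\lambda'$, she takes $\lambda$ from (T2) in the shadow, copies the edge that her strategy chooses there, and copies Adam's edge into the shadow. The enabled $A$-edges agree, so the copying is possible; by (T2) the pairs keep equal types; and both plays use the same edges. So Eve wins. By symmetry the ranks agree.

**Lemma 2 (one step).** If $(p,q)\in W_k$, then for each input $\lambda$ there is an enabled $A$-edge $e:p\to p'$ such that $e\in F_A$, or every enabled $A$-edge $f:q\to q'$ satisfies: if $f\notin F_A$ then $(p',q')\in W_k$; if $f\in F_A$ then $k\ge1$ and $(p',q')\in W_{k-1}$.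

*Proof.* Let $e$ be the answer of a winning strategy of Eve to $\lambda$. Suppose $e\notin F_A$ and Adam answers with $f$. Eve has not lost, so $k\ge1$ if $f\in F_A$. The remaining play is $G_k^A(p',q')$ if $f\notin F_A$ and $G_{k-1}^A(p',q')$ if $f\in F_A$, and Eve's strategy keeps winning. $\square$

**Lemma 3.** If $p,q\in\mathcal H$ and $L(p)=L(q)$, then $\mathrm{rank}_A(p,q)<\infty$.

*Proof.* There are finitely many types, so all finite ranks are at most some $K\in\mathbb N$. From a pair of infinite rank Adam wins $G^A_{K+1}$ by determinacy. Let him follow a winning strategy until the end of the round in which his token first takes an $F_A$-edge, unless Eve gets stuck before. One of the two happens after finitely many rounds, because his strategy wins, and winning needs a stuck Eve or $K+2$ edges of $F_A$. Until then Eve's token has taken no $F_A$-edge. In the first case the game is not over, since $K+2\ge2$, and the rest of Adam's strategy wins $G^A_K$ from the current pair. So this pair has rank $>K$, that is, infinite rank, and Adam can start again. Iterating, from a pair of infinite rank Adam can force that Eve gets stuck, or that his token takes infinitely many $F_A$-edges and hers none.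

Suppose $(p,q)$ has infinite rank, and let Eve play an $A$-resolver of $p$. By $(\star)$1 she is never stuck. The resulting word is in $L_A(q)=L(q)=L(p)=L_A(p)$, so her run has infinitely many $F_A$-edges, a contradiction. $\square$

Rank $0$ is what we want, and rank is only finite. The plan is to change *which edges count as accepting* until rank $0$ is always available. Put
$$k_A(p)=\min\{\mathrm{rank}_A(p,q):q\sim p\}\in\mathbb N\cup\{\infty\},\qquad \min\emptyset=\infty .$$
By (T2), (T3) and type invariance of ranks, $k_A(p)$ depends only on the state of $p$, so we may write $k_A(\sigma)$. For $p\in\mathcal H$ it is finite: $p\sim p$ by (T1), and $\mathrm{rank}_A(p,p)<\infty$. Define $A'$ by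
$$E_{A'}=E_A\setminus\{e\notin F_A:k_A(\mathrm{src}\,e)<k_A(\mathrm{tgt}\,e)\},\qquad F_{A'}=F_A\cup\{e\in E_{A'}:k_A(\mathrm{src}\,e)>k_A(\mathrm{tgt}\,e)\}.$$
In words: forbid nonaccepting edges on which $k_A$ grows, and promote edges on which it drops.

**Example 3.** Take $\mathcal E$ from Example 1, states $p,q_a,q_b,r$. All states are HD with the same language, so all are equivalent, and $A_0$ contains all their edges. We compute $k(p)=1$. Rank $0$ fails against $q_a$, $q_b$ and $r$, since Adam can take an accepting edge in the first round while Eve, leaving $p$, cannot. It fails against $p$: Adam makes the guess that Eve did not make, plays the letter he guessed, and takes an accepting edge in the second round while Eve's edge is nonaccepting. But then both tokens are on $r$ and Eve, who moves first, accepts; so $\mathrm{rank}(p,p)=1$. Next, $k(q_a)=0$: in the game from $(q_a,p)$ Eve accepts in round one or is on $r$ and accepts in round two, and Adam's first edge out of $p$ is not accepting. Likewise $k(q_b)=0$, and $k(r)=0$ since Eve accepts at once. So in $A'$ the edges $p\to q_a$ and $p\to q_b$ become accepting and nothing is removed. Afterwards $k_{A'}(p)=0$, because Eve accepts at once. Also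 $k_{A'}(q_a)=0$, using $(q_a,q_a)$: on $a$ Eve accepts, on $b$ both tokens move to $r$ by nonaccepting edges and Eve accepts next. By symmetry $k_{A'}(q_b)=0$, and $k_{A'}(r)=0$ as before. So a further step changes nothing.

**Lemma 4.** $A'$ satisfies $(\star)$. Moreover every $A'$-run from $p\in\mathcal H$ with infinitely many $F_{A'}$-edges has infinitely many $F_A$-edges.

*Proof.* **Step 1: promoted edges add no words.** By $(\star)$1 for $A$, an $A'$-run from $p\in\mathcal H$ stays in $\mathcal H$, where $k_A$ is finite. If it has finitely many $F_A$-edges, then after the last one $k_A$ never grows along it, and each edge of $F_{A'}\setminus F_A$ makes it strictly smaller. So $F_{A'}$ is taken finitely often. This is the second claim, and it gives $L_{A'}(p)\subseteq L_A(p)=L(p)$.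

**Step 2: a resolver in $A'$ from $p\in\mathcal H$.** For the current configuration, again called $p$, maintain a companion $q\sim p$ with $\mathrm{rank}_A(p,q)=k_A(p)=:k$, and an $A$-resolver of $q$ (note $q\in\mathcal H$ by (T1)). On input $\lambda$ let $e:p\to p'$ be the edge of Lemma 2 for $W_k$, and let $f:q\to q'$ be the move of $q$'s resolver.

If $e\in F_A$, then $e\in E_{A'}$; move along $e$ and select a fresh companion for $p'\in\mathcal H$.

If $e\notin F_A$: by $(\star)$1, $p',q'\in\mathcal H$ and $L(p')=\lambda^{-1}L(p)=\lambda^{-1}L(q)=L(q')$, so $p'\sim q'$. By Lemma 2, $k_A(p')\le\mathrm{rank}_A(p',q')\le k$, and even $\le k-1$ if $f\in F_A$. Hence $e\in E_{A'}$, and we move along $e$. If $k_A(p')<k$, then $e\in F_{A'}$; select a fresh companion for $p'$. If $k_A(p')=k$, then $f\notin F_A$ and $\mathrm{rank}_A(p',q')=k$; keep $q'$ and its resolver as companion.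

On finite runs that do not arise in this way, choose any enabled $A'$-edge, if there is one.

**Step 3: verification.** Step 2 shows that some $A'$-edge is always enabled from a configuration in $\mathcal H$. The rest of $(\star)$1 is inherited from $A$ because $E_{A'}\subseteq E_A$. Now suppose the resolver's run on $w$ has only finitely many $F_{A'}$-edges. Fresh companions are selected only at $F_{A'}$-edges, so consider the last selection of a companion $q$, for the then current $p$. From then on the resolver of $q$ takes no $F_A$-edge. So the remaining word is not in $L_A(q)=L(q)=L(p)$, and by $(\star)$1 for $A$, $w$ is not in the language of the starting configuration. Hence every word of $L(p)$ is accepted by the resolver; together with $L_{A'}(p)\subseteq L(p)$ this gives $(\star)$2 and $(\star)$3. $\square$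

Iterate $A\mapsto A'$ from $A_0$. Edge sets shrink, accepting sets grow, and $E$ is finite, so the process stabilizes. *From now on $A$ is the stable automaton*, $A=A'$, and $F=F_A$. Stability means that every $e\in E_A\setminus F$ satisfies $k_A(\mathrm{src}\,e)=k_A(\mathrm{tgt}\,e)$: otherwise $e$ would be removed or promoted.

**Lemma 5.** For every $p\in\mathcal H$ there is $q\sim p$ with $(p,q)\in W_0$.

*Proof.* Let $k=k_A(p)$ and $q\sim p$ with $(p,q)\in W_k$. Suppose $k\ge1$. In $G^A_0(p,q)$ let Eve play by Lemma 2 for $W_k$. As long as no $F$-edge has been taken, the tokens satisfy $p_t,q_t\in\mathcal H$, $p_t\sim q_t$ (by $(\star)$1 and (T1)), $(p_t,q_t)\in W_k$, and $k_A(p_t)=k$ by stability. Suppose that in some round Eve's edge is not in $F$ but Adam's is. The new pair satisfies $p'\sim q'$ and $(p',q')\in W_{k-1}$, so $k_A(p')\le k-1$. But Eve's edge is not in $F$, so $k_A(p')=k$, a contradiction. So Eve wins $G^A_0(p,q)$ and $k_A(p)=0$, contradicting $k\ge1$. Hence $k=0$. $\square$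

**Lemma 6.** $W_0$ is transitive: $(p,q),(q,r)\in W_0$ implies $(p,r)\in W_0$.

*Proof.* In $G_0^A(p,r)$, on an input, Eve moves $p$ by the edge $e$ of Lemma 2 for $(p,q)$. If $e\notin F$, she moves an auxiliary token $q$ by the edge $f$ of Lemma 2 for $(q,r)$. Since $k=0$ and $e\notin F$, every enabled answer of $q$ is outside $F$; so $f\notin F$ and $(p',q')\in W_0$. Since $f\notin F$, every Adam edge of $r$ is outside $F$ and leads to $(q',r')\in W_0$. Iterating, Eve is never stuck, and Adam takes no $F$-edge unless Eve has already taken one. $\square$

**Good edges.** For $(p,q)\in W_0$ and an input $\lambda$, call an $A$-edge $e$ enabled from $p$ *good* if $e\in F$, or every $A$-edge $f$ enabled from $q$ on $\lambda$ satisfies $f\notin F$ and leads, with $e$, to a pair in $W_0$. By Lemma 2 a good edge exists. So covering is won move by move, without memory.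

## 3. Without clocks: a companion that covers itself

We finish Proposition 1. Configurations are states again.

**Self-covering.** Let $p\in\mathcal H$. Iterating Lemma 5 gives a chain $p,r_1,r_2,\dots$ in $\mathcal H$ of equivalent states with consecutive pairs in $W_0$; by Lemma 6 every pair (earlier, later) is in $W_0$. There are finitely many states, so $r_i=r_j$ for some $1\le i<j$. Put $c(p)=r_i$. Then
$$c(p)\sim p,\qquad (p,c(p))\in W_0,\qquad (c(p),c(p))\in W_0 .$$

**The automaton.** For each $(p,q)\in W_0$ and letter $a$ fix a good edge $\mathrm{str}(p,q,a)$. The states of $\mathcal D$ are pairs $(p,q)$ with $p\in\mathcal H$ and $(p,q),(q,q)\in W_0$; the initial state is $(\iota,c(\iota))$. On letter $a$ let $e=\mathrm{str}(p,q,a):p\to p'$ and $g=\mathrm{str}(q,q,a):q\to q'$. If $e\in F$, move to $(p',c(p'))$ by an accepting transition (a *restart*). If $e\notin F$, move to $(p',q')$, nonaccepting. In the latter case $(p',q')$ is again a state: $g$ is an enabled answer of $q$, so $g\notin F$ and $(p',q')\in W_0$; and $g\notin F$ is good for $(q,q)$, with $g$ itself an enabled answer, so $(q',q')\in W_0$.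

The first component is an $A$-run from $\iota$ that takes $F$ exactly when $\mathcal D$ accepts. Hence $L(\mathcal D)\subseteq L_A(\iota)=L(\iota)$. The converse needs progress.

**Lemma 7.** If at a restart at $p$ the remaining word $w'=a_1a_2\dots$ is in $L(p)$, then the next restart comes after finitely many letters.

*Proof.* The difficulty is that $q$ is moved against *itself*, while the accepting run on $w'$ is some other run. We put many copies in between. Let $q=c(p)$. Since $w'\in L(p)=L(q)=L_A(q)$, fix an $A$-run of a token $y$, starting at $q$, that takes an $F$-edge at letter number $N$. Suppose $\mathcal D$ does not restart at letters $1,\dots,N$; let $e_k,g_k$ be the edges it uses. Start tokens $q_0,\dots,q_N$ all at $q$. Let $q_i$ ($i<N$) move by $\mathrm{str}$ against $q_{i+1}$, let $q_N$ move by $\mathrm{str}$ against $y$, let $y$ follow its run, and let $p$ move by $e_k$. We show by induction on $k\le N$: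

* (a) before letter $k$, the tokens $q_0,\dots,q_{N-k+1}$ have moved along $g_1,\dots,g_{k-1}$;
* (b) before letter $k$, the pairs $(p,q_0),(q_0,q_1),\dots,(q_{N-1},q_N),(q_N,y)$ are in $W_0$; at letter $k$ no token takes an $F$-edge, and the pairs stay in $W_0$.

For $k=1$, (a) is trivial and the first part of (b) is self-covering. Suppose (a) and the first part of (b) hold for $k$. By (a), $q_0$ sits where $\mathcal D$'s second component is, so $e_k$ is the $\mathrm{str}$-move of $p$ against $q_0$. Since $e_k\notin F$ and $e_k$ is good, the move of $q_0$ is outside $F$ and $(p,q_0)$ stays in $W_0$. The move of $q_0$ is good against $q_1$ and outside $F$, so the move of $q_1$ is outside $F$ and $(q_0,q_1)$ stays in $W_0$; and so on down to $y$. For $i\le N-k$ both $q_i$ and $q_{i+1}$ have moved along $g_1,\dots,g_{k-1}$, so they sit on the same state as $\mathcal D$'s second component, and $q_i$ takes $g_k$. This is (a) for $k+1$. At $k=N$, (b) says that $y$ takes no $F$-edge at letter $N$, a contradiction. $\square$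

The deviation of $y$ from $q$ travels up the chain by one token per letter, and with $N+1$ tokens it does not reach $p$ before letter $N$. Now Proposition 1 follows: on $w\in L(\iota)$, by $(\star)$1 the remaining word is always in $L(p)$, so $\mathcal D$ restarts infinitely often.

## 4. Timed automata, and what clocks change

**Definition (timed automaton).** A timed automaton (TA) is $\mathcal T=(S,\iota,C,\Delta,\Sigma,\mathrm{acc})$ with a finite set $S$ of states, initial state $\iota\in S$, a finite set $C$ of clocks, a finite alphabet $\Sigma$, and a finite set $\Delta$ of transitions $(s,g,\sigma,c,s')$. The guard $g$ is a conjunction of constraints $x\bowtie k$ with $x\in C$, $k\in\mathbb N$, ${\bowtie}\in\{<,\le,=,\ge,>\}$; $\sigma\in\Sigma$; and $c\subseteq C$ is the set of clocks reset. $\mathrm{acc}$ is an acceptance condition on transitions.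

**Definition (words, runs, acceptance).** A timed word is an infinite sequence $d_0a_0d_1a_1\dots$ with $d_i\in\mathbb R_{\ge0}$, $a_i\in\Sigma$ and $\sum_id_i=\infty$ (only such non-Zeno words are considered). A run starts in $(\iota,\mathbf 0)$; from $(s,v)$, on $d_ia_i$, it takes a transition $(s,g,a_i,c,s')$ with $v+d_i\models g$ and moves to $(s',v')$, where $v'$ is $v+d_i$ with the clocks in $c$ reset to $0$. Büchi: a run is accepting if it takes transitions of a given set $F\subseteq\Delta$ infinitely often. Parity: each transition has a priority in $\mathbb N$, and a run is accepting if the least priority occurring infinitely often is even. $\mathcal L(\mathcal T)$ is the set of timed words that have an accepting run.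

**Definition (deterministic, history-deterministic).** $\mathcal T$ is deterministic if for each state and letter the guards of distinct transitions are pairwise mutually exclusive. A resolver is a partial function $r$ from finite run prefixes and a next $(d,a)$ to a transition enabled after delay $d$ on $a$, undefined only if there is none. $r^*(w)$ is the sequence of steps obtained by letting $r$ choose every transition; if it is blocked, it counts as non-accepting. $\mathcal T$ is HD if some $r$ satisfies, for every timed word $w$: $w\in\mathcal L(\mathcal T)$ iff $r^*(w)$ is an infinite accepting run.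

**Example 4.** One state, one clock $x$, one letter $a$, and three self-loops: $\alpha$ with guard $x<1$ and no reset; $\beta$ with guard $x<1$ and reset of $x$; $\gamma$ with guard $x\ge1$ and reset of $x$, accepting. The resolver that prefers $\alpha$ to $\beta$ accepts every timed word, since time diverges; so the automaton is HD. It is not deterministic, since $\alpha$ and $\beta$ have the same guard. As in Example 2, no choice loses a word, but always choosing $\beta$ on $(\tfrac12\,a)^\omega$ never accepts.

The question whether every HD timed Büchi automaton has an equivalent deterministic timed parity automaton, with any number of clocks and states, is left open in Sougata Bose, Thomas A. Henzinger, Karoliina Lehtinen, Sven Schewe, Patrick Totzke, "History-deterministic Timed Automata", arXiv:2304.03183 (2023). The following facts are quoted as known in our source. Without clocks, positional resolvers for HD Büchi automata may not exist, but finite memory suffices. HD timed safety and timed reachability automata can be determinized. And there is a one-clock HD timed coBüchi automaton whose language is not recognized by any $k$-clock deterministic parity TA, for any $k$. So the Büchi condition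 has to be used.

**Theorem 8.** Let $\mathcal T$ be a history-deterministic timed Büchi automaton with clock set $C$ and guard constants $\le M$, where $M\ge1$. There is a deterministic timed Büchi automaton $\mathcal D$ with $\mathcal L(\mathcal D)=\mathcal L(\mathcal T)$, with at most $4|C|+5$ clocks and constants at most $2M$.

With priority $0$ on accepting transitions and $1$ on all others, $\mathcal D$ is a parity automaton. So the answer to the question is yes.

What changes when there are clocks? First, there are infinitely many configurations, and facts (T1) to (T4) need new proofs. Types will be regions of *pairs* of clock valuations. For these, $\sim$ and the choice of $A_0$ have to be expressed by a game, because a shadow play can carry a game, but not a language, from one valuation to another.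

Second, divergence of time is part of acceptance, and shadow plays change delays. If a clock is reset at every event, then the delays $\frac12,\frac12,\frac12,\dots$ and $\frac12,\frac14,\frac18,\dots$ pass through the same regions, and only the first word diverges. So divergence must be built into the accepting edges.

Third, and this is the main point, self-covering breaks down. The chain $p,r_1,r_2,\dots$ of Section 3 need not repeat. Finitely many regions give $i<j$ such that $r_i,r_j$ have the same state and region, but $(r_i,r_j)$ and $(r_i,r_i)$ may have different types. Take one clock and $\rho_i(x)=1/(i+2)$: all these values lie in the region $0<x<1$, but for $i<j$ the pair $(\rho_i,\rho_j)$ has its first fractional part strictly larger than the second, and $(\rho_i,\rho_i)$ does not. From $(r_i,r_j)\in W_0$ we learn nothing about $(r_i,r_i)$, so there is no good edge for "$q$ against $q$", and the automaton of pairs has no move.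

Fourth, even if we had a companion $q$, a deterministic automaton could not load $q$'s clock values. It can only reset clocks.

The third and fourth points are met as follows. By Ramsey's theorem we make the chain homogeneous, so that all pairs $(r_i,r_j)$, $i<j$, have *one* type. Then we squeeze the whole chain infinitesimally close to finitely many anchor points, keeping the types. Nothing that happens up to event $k$ separates two sufficiently squeezed copies, so they all move alike, and it suffices to simulate one symbolic copy. The anchors may be chosen freely in certain gaps; we choose them late, as the fractional positions of events that actually occur, when a clock can be reset.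

## 5. Regions of tuples of valuations

Write $\mathrm{fr}(r)=r-\lfloor r\rfloor$. Fix a constant $K$ (by default $K=M$).

**Definition (regions).** For valuations $v,v'$ over a finite set, $v\approx v'$ means: $v(x)>K\iff v'(x)>K$ for all $x$; and for $x,y$ with values $\le K$: integer parts agree, $\mathrm{fr}\,v(x)=0\iff\mathrm{fr}\,v'(x)=0$, and $\mathrm{fr}\,v(x)\le\mathrm{fr}\,v(y)\iff\mathrm{fr}\,v'(x)\le\mathrm{fr}\,v'(y)$. The classes are *regions*. A tuple of valuations is treated as one valuation over disjoint copies of the clocks; its class is the *joint region*.

For example, with $K=1$ and one clock, the values $0.3$ and $0.8$ lie in one region, but the pairs $(0.3,0.8)$ and $(0.8,0.3)$ have different joint regions.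

**Lemma 9.**

* (R1) There are finitely many regions.
* (R2) If $v\approx v'$, then for each $d\ge0$ there is $d'\ge0$ with $v+d\approx v'+d'$.
* (R3) Resets preserve $\approx$, and guards with constants $\le K$ are constant on regions.
* (R4) If $v\approx v'$ and $u$ is a further valuation, there is $u'$ with $(v,u)\approx(v',u')$.

*Proof.* (R1) and (R3) are immediate from the definition.

(R2) Let $B=\{x:v(x)\le K\}$. Note that $\mathrm{fr}(-t)$ is $0$ if $\mathrm{fr}\,t=0$ and $1-\mathrm{fr}\,t$ otherwise. Since $v\approx v'$, the map $0\mapsto0$, $\mathrm{fr}(-v(x))\mapsto\mathrm{fr}(-v'(x))$ for $x\in B$ is therefore well defined and strictly increasing. It extends to an increasing bijection of $[0,1)$, and then to an increasing bijection $\psi$ of $\mathbb R$ with $\psi(t+1)=\psi(t)+1$. We have $-v(x)=-\lceil v(x)\rceil+\mathrm{fr}(-v(x))$ and $\lceil v(x)\rceil=\lceil v'(x)\rceil$, so $\psi(-v(x))=-v'(x)$ for $x\in B$. Put $d'=\psi(d)\ge\psi(0)=0$. For $x,y\in B$ and $k\in\mathbb Z$,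
$$v'(x)+d'\ge k\iff\psi(d)\ge\psi(-v(x)+k)\iff v(x)+d\ge k,$$
likewise with $\le$, and
$$v'(x)-v'(y)\le k\iff\psi(-v(y))\le\psi(-v(x)+k)\iff v(x)-v(y)\le k.$$
These comparisons determine all data of the region of the delayed clocks in $B$, because $\mathrm{fr}\,s\le\mathrm{fr}\,t\iff s-t\le\lfloor s\rfloor-\lfloor t\rfloor$. Clocks outside $B$ stay $>K$ on both sides.

(R4) Take an increasing bijection $\varphi$ of $[0,1)$ with $\varphi(0)=0$ and $\varphi(\mathrm{fr}\,v(x))=\mathrm{fr}\,v'(x)$ whenever $v(x)\le K$. Set $u'(x)=\lfloor u(x)\rfloor+\varphi(\mathrm{fr}\,u(x))$ if $u(x)\le K$, and $u'(x)=u(x)$ otherwise. If $u(x)=K$ then $u'(x)=K$; if $u(x)<K$ then $\lfloor u(x)\rfloor\le K-1$ and $u'(x)<K$. The other conditions hold because $\varphi$ is increasing and fixes $0$. $\square$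

## 6. Building time divergence into the accepting edges

We put $\mathcal T$ into a form $\mathcal B$ that fits the Setting of Section 2, with inputs $(d,a)\in\mathbb R_{\ge0}\times\Sigma$, and in which acceptance forces divergence. A new clock $z$ measures time since the last accepting edge, and a bit $b$ remembers whether $F\subseteq\Delta$ was visited since then.

Let $C^+=C\cup\{z\}$ and $n=|C|+1$. States of $\mathcal B$ are triples $\sigma=(s,b,R_\sigma)$ with $s\in S\cup\{\bot\}$, $b\in\{0,1\}$, and $R_\sigma$ a region over $C^+$ (the *entry region*). A configuration is $(\sigma,v)$ with $v\in R_\sigma$. An edge has a source $\sigma$, a region $Q$, a letter $a$, a reset set $c$ and a target $\sigma'=(s',b',R')$, where $R'$ is the region that contains all $u[c:=0]$, $u\in Q$ (unique by (R3)). It is enabled from $(\sigma,v)$ on $(d,a)$ iff $v+d\in Q$, and then leads to $(\sigma',(v+d)[c:=0])$. For each $\sigma=(s,b,R_\sigma)$, $Q$ and $a$, the set $E$ contains: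

* for each $\delta=(s,g,a,c_0,s')\in\Delta$ with $Q\models g$, an edge labelled $\delta$ with target component $s'$. Let $b^*=1$ if $b=1$ or $\delta\in F$, else $b^*=0$. If $b^*=1$ and $Q\models z\ge1$ (decided by $Q$ as $M\ge1$), the edge is accepting, with $c=c_0\cup\{z\}$ and $b'=0$. Otherwise it is nonaccepting, with $c=c_0$ and $b'=b^*$;
* if there is no such $\delta$ (in particular if $s=\bot$), a nonaccepting edge to $\bot$ without reset, $b'=b$.

From every configuration, on every input, some edge is enabled. $F_{\mathcal B}$ is the set of accepting edges, and $p_0$ is the configuration with $s=\iota$, $b=0$ and all clocks $0$. Words are now all infinite sequences of inputs, Zeno or not.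

**Lemma 10.** $L(p_0)=\mathcal L(\mathcal T)$, and $p_0\in\mathcal H$.

*Proof.* Runs of $\mathcal T$ correspond bijectively to runs of $\mathcal B$ from $p_0$ that avoid $\bot$, and a run in $\bot$ has no further accepting edge. Suppose a run has infinitely many accepting edges. Between two consecutive ones at least one time unit passes, because the first resets $z$, no edge in between does, and the second needs $z\ge1$. Also an $F$-transition is taken after the first and up to the second, because the first sets the bit to $0$ and the second needs $b^*=1$. So time diverges and the $\mathcal T$-run is accepting. Conversely, suppose that time diverges and the $\mathcal T$-run takes $F$ infinitely often, but there are only finitely many accepting edges. After the last one $z$ is not reset by the construction and the bit eventually stays $1$. So some later event has $b^*=1$ and $z\ge1$, and its edge is accepting, a contradiction.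

For HD, let the resolver of $\mathcal T$ act on $\mathcal B$, moving to $\bot$ when it is undefined; then no transition is enabled and the edge to $\bot$ exists. On $w\in L(p_0)=\mathcal L(\mathcal T)$ its $\mathcal T$-run is accepting and $w$ diverges, so by the above its $\mathcal B$-run has infinitely many accepting edges. $\square$

## 7. Dominance of configurations

This section proves (T1) to (T4) for $\mathcal B$. In the clockless case we compared languages. Now comparisons must depend only on joint regions, so we use a game.

**The game $G(p,q)$.** It is played on $\mathcal B$. In each round Adam picks $(d,a)$, then Eve moves token $p$ along an enabled edge, then Adam moves token $q$ along an enabled edge. Adam wins iff his token takes $F_{\mathcal B}$ infinitely often and Eve's only finitely often. Write $p\ge q$ if Eve has a winning strategy, and $p\sim q$ if $p\ge q$ and $q\ge p$.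

**Lemma 11.**

* (i) If $p\in\mathcal H$ and $L(q)\subseteq L(p)$, then $p\ge q$.
* (ii) $p\ge q$ implies $L(q)\subseteq L(p)$.
* (iii) For $p\in\mathcal H$: $p\sim q$ iff $q\in\mathcal H$ and $L(q)=L(p)$.
* (iv) Whether $p\ge q$ (hence whether $p\sim q$) depends only on the states and the joint region of $(p,q)$.

*Proof.* (i) Eve plays her resolver. If Adam's run is accepting, the word is in $L(q)\subseteq L(p)$, so Eve's run is accepting.

(ii) Let Adam play $w\in L(q)$ with an accepting run; Eve's run on $w$ must be accepting.

(iii) "$\Leftarrow$" is (i) used twice. "$\Rightarrow$": the languages agree by (ii). As resolver from $q$, use Eve's winning strategy in $G(q,p)$ against Adam moving token $p$ by a resolver of $p$; the moves of token $p$ depend only on the inputs so far, so this is a function of the run of $q$. On $w\in L(q)=L(p)$ Adam's run is accepting, hence so is Eve's.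

(iv) Let $(v,u)\approx(v',u')$ be the valuations of two positions with the same states, and let Eve win from the first. From the second she keeps a shadow play from the first, with the same states and equivalent joint valuations. When Adam chooses $(d',a)$, (R2) gives $d$ such that the delayed joint valuations are equivalent. So the same edges are enabled for each token in both plays. Eve copies her shadow edge, and Adam's edge is copied into the shadow; by (R3) the joint valuations remain equivalent. Both plays have the same edges, so Eve wins. $\square$

Let the type of $(p,q)$ consist of the two states and the joint region. Then (T1) is Lemma 11(iii). (T2) follows from (R1), Lemma 11(iv), (R2) and (R3), as in the proof of (iv). For (T3), let $p=(\sigma,v)$ and $p'=(\sigma,v')$: both $v,v'$ lie in $R_\sigma$, so $v\approx v'$, and (R4) gives for $q=(\tau,u)$ a valuation $u'$ with $(v,u)\approx(v',u')$; in particular $u'\in R_\tau$, so $(\tau,u')$ is a configuration.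

For (T4), let $E_{A_0}$ consist of those $e=(\sigma,Q,a,c,\sigma')\in E$ such that for every $e''=(\sigma,Q,a,c'',\sigma'')\in E$ and $u\in Q$: $(\sigma',u[c:=0])\ge(\sigma'',u[c'':=0])$. The choice of $u\in Q$ is irrelevant, by Lemma 11(iv) and (R3) applied to the pairs $(u,u)$. Put $F_{A_0}=F_{\mathcal B}\cap E_{A_0}$.

**Lemma 12.** $A_0$ satisfies $(\star)$.

*Proof.* Let $p\in\mathcal H$ have resolver $\rho$, and let $\rho$ take $e$ to $p'$ on $(d,a)$. If $w'\in(da)^{-1}L(p)$, then $\rho$ accepts $da\,w'$. Hence $L(p')=(da)^{-1}L(p)$, $p'\in\mathcal H$ with the shifted resolver, and $L(p')\supseteq L(p'')$ for all successors $p''$ of $p$ on $(d,a)$. By Lemma 11(i), $p'\ge p''$ for all of them, so $e\in E_{A_0}$. By induction $\rho$ uses only $A_0$-edges, which gives items 2, 3 and the first half of item 1. If $p\to p^\circ$ is any $A_0$-edge on $(d,a)$, then $p^\circ\ge p'$ and $p'\ge p^\circ$. By Lemma 11(iii), $p^\circ\in\mathcal H$ and $L(p^\circ)=L(p')$. $\square$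

So Section 2 applies. Let $A$ be the stable automaton and $F=F_A$. It satisfies $(\star)$; every $p\in\mathcal H$ covers some $q\sim p$ (Lemma 5); $W_0$ is transitive (Lemma 6) and depends only on states and joint region.

**Strategy function.** We fix good edges so that they depend on finite data only. Let $\sigma_1,\sigma_2$ be states, $Q$ a joint region of two valuations, $a$ a letter. Call $e\in E_A$ good for $(\sigma_1,\sigma_2,Q,a)$ if it is an $a$-edge from $\sigma_1$ whose region is the first component of $Q$, and either $e\in F$, or every $a$-edge $f\in E_A$ from $\sigma_2$ whose region is the second component of $Q$ satisfies $f\notin F$ and leads, with $e$, to a pair in $W_0$. The states and joint region of the resulting pair are determined by $Q,e,f$ (R3), so goodness depends only on the listed data. If some $(p,q)\in W_0$ with states $\sigma_1,\sigma_2$ and some $d$ have delayed joint valuation in $Q$, a good edge exists by Lemma 2; fix one and call it $\mathrm{str}(\sigma_1,\sigma_2,Q,a)$. Thus, whenever $(p,q)\in W_0$ has delayed joint valuation in $Q$, the edge $e=\mathrm{str}(\sigma_1,\sigma_2,Q,a)$ is enabled for $p$, and $e\in F$ or *every* enabled $a$-edge of $E_A$ of $q$ is outside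 $F$ and leads to a pair in $W_0$.

## 8. Homogeneous chains and their compression

**Step 1: a homogeneous chain.** The aim is to replace "$r_i=r_j$" by "all pairs have one type". For each state $\sigma$ occurring in $\mathcal H$ fix $p^\circ=(\sigma,v^\circ)\in\mathcal H$. Iterating Lemma 5 (with (T1)) gives a chain $p^\circ,r_1,r_2,\dots$ in $\mathcal H$ of configurations with the same language, hence pairwise $\sim$, with consecutive pairs in $W_0$; by Lemma 6 all pairs (earlier, later) are in $W_0$. Color $i<j$ by the states of $r_i,r_j$ and the joint region of $v^\circ$ and the two valuations. By Ramsey's theorem, after passing to a subsequence and reindexing as $r_0,r_1,\dots$, all $r_i$ have one state $\theta$, $r_i=(\theta,\rho_i)$, and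

$$\text{all triples }(v^\circ,\rho_i,\rho_j),\ i<j,\ \text{lie in one joint region.}\tag{1}$$

**Step 2: the shape of the chain.** Let $C_p=\{x:v^\circ(x)\le M\}$, $X=\{x:\rho_i(x)\le M\}$ and $n(x)=\lfloor\rho_i(x)\rfloor$ for $x\in X$; the last two do not depend on $i$, since all $\rho_i$ lie in $R_\theta$. Let $f_i(x)=\mathrm{fr}\,\rho_i(x)$ for $x\in X$. For $k\ge1$ let
$$U_k=\{0\}\cup\{\mathrm{fr}\,v^\circ(x):x\in C_p\}\cup\{f_k(x):x\in X\},$$
and write $U_1=\{0=u_0^\circ<u_1^\circ<\dots<u_m^\circ\}$, $u^\circ_{m+1}=1$. Note $m\le2n$. By the *location* of a point of $[0,1)$ relative to such a set I mean the information at which point, or in which gap, it lies. By (1), comparing the triples with indices $(0,k)$ and $(0,1)$, the map $U_k\to U_1$ that fixes $0$ and all $\mathrm{fr}\,v^\circ(x)$, $x\in C_p$, and sends $f_k(x)$ to $f_1(x)$ is a well-defined order isomorphism. Comparing the triples with indices $(i,k)$ and $(0,1)$: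

$$\text{for } i<k,\ \text{the location of } f_i(x) \text{ relative to } U_k \text{ corresponds to that of } f_0(x) \text{ relative to } U_1.\tag{2}$$

For $x\in X$ define $j(x)$ by $f_0(x)\in[u^\circ_{j(x)},u^\circ_{j(x)+1})$ and $l(x)$ by $f_1(x)=u^\circ_{l(x)}$. Call $x$ *exact* if $f_0(x)=u^\circ_{j(x)}$, otherwise *floating*. For floating $x$ we have $f_0(x)\ne0$, so $f_i(x)\in(0,1)$ for all $i$. An index $j\le m$ is *fixed* if $u_j^\circ\in\{0\}\cup\{\mathrm{fr}\,v^\circ(x):x\in C_p\}$, otherwise *free*. The *template* of $\sigma$ is all of this data.

**Example 5.** Consider one clock $x$, $M=1$, $v^\circ(x)=0$, and three chains in $0<x<1$. If $f_i=\frac12$ for all $i$, then $U_1=\{0,\frac12\}$ and $x$ is exact with $j(x)=l(x)=1$. If $f_i=\frac1{i+2}$, then $U_1=\{0,\frac13\}$ and $f_0=\frac12$, so $x$ is floating with $j(x)=1$, $l(x)=1$. If $f_i=1-\frac1{i+2}$, then $U_1=\{0,\frac23\}$ and $f_0=\frac12$, so $x$ is floating with $j(x)=0$, $l(x)=1$. In all three the index $1$ is free.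

**Step 3: compression.** We rebuild the chain over an arbitrary actual valuation $v\approx v^\circ$. A *realization* for $v$ is a sequence $0=u_0<u_1<\dots<u_m<u_{m+1}=1$ with $u_j=\mathrm{fr}\,v(x)$ whenever $u_j^\circ=\mathrm{fr}\,v^\circ(x)$, $x\in C_p$. Since $v\approx v^\circ$, the prescribed values are consistent and increasing, so realizations exist; only the free $u_j$ are up to us. For $i\ge0$ and $\eta>0$ put
$$q_i^\eta(x)=\begin{cases}n(x)+u_{j(x)}&x\text{ exact}\\n(x)+u_{j(x)}+\eta f_i(x)&x\text{ floating}\\M+1&x\notin X\end{cases}\qquad y(x)=\begin{cases}n(x)+u_{l(x)}&x\in X\\M+1&x\notin X.\end{cases}$$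
In the second chain of Example 5 the copies $q_i^\eta$ crowd just above $u_1$ at $u_1+\eta/(i+2)$, and $y$ sits at $u_1$. In the third they crowd just above $0$, and $y$ sits at $u_1$.

**Lemma 13.** If $0<\eta<\min_{0\le j\le m}(u_{j+1}-u_j)$, then
(a) $(v,q_i^\eta,q_k^\eta)\approx(v^\circ,\rho_i,\rho_k)$ for all $i<k$, and
(b) $(v,q_i^\eta,y)\approx(v^\circ,\rho_0,\rho_1)$ for all $i$.

*Proof.* *Integer parts and the threshold $M$.* Integer parts are right, since $u_{j(x)}+\eta f_i(x)<u_{j(x)+1}\le1$. If $x\in X$ and $n(x)=M$, then $\rho_i(x)=M$ and $f_i(x)=0$ for all $i$; so $j(x)=l(x)=0$, $x$ is exact, and $q_i^\eta(x)=y(x)=M$. If $n(x)<M$, both values are $<M$. So "$>M$" is right.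

*Locations.* Under $u_j\leftrightarrow u_j^\circ$, the points $\mathrm{fr}\,v(x)$, $x\in C_p$, correspond to $\mathrm{fr}\,v^\circ(x)$, and $\mathrm{fr}\,y(x)=u_{l(x)}$ corresponds to $f_1(x)$. Also $\mathrm{fr}\,q_i^\eta(x)$ is at $u_{j(x)}$ or strictly between $u_{j(x)}$ and $u_{j(x)+1}$ according as $x$ is exact or floating; so its location relative to $u_0,\dots,u_m$ corresponds to that of $f_0(x)$ relative to $U_1$.

*(b).* By the locations, comparisons among $0$, $v$, $y$, comparisons of these with $q_i^\eta$, and comparisons between $q_i^\eta(x)$ and $q_i^\eta(x')$ at different locations or at the same point agree with those for $(v^\circ,\rho_0,\rho_1)$. For floating $x,x'$ in the same gap, the order is that of $f_i(x),f_i(x')$, which by (1) is that of $f_0(x),f_0(x')$.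

*(a).* Let $i<k$ and take $k'>k$. By (2), the locations of $f_i(x)$ and $f_k(x')$ relative to $U_{k'}$ correspond to those of $f_0(x)$ and $f_0(x')$ relative to $U_1$, that is, to those of $\mathrm{fr}\,q_i^\eta(x)$ and $\mathrm{fr}\,q_k^\eta(x')$ relative to the $u$'s. So comparisons with $0$ and $v$, comparisons between different locations, and comparisons between exact ones at the same point are right. For floating ones in the same gap, $\mathrm{fr}\,q_i^\eta(x)$ and $\mathrm{fr}\,q_k^\eta(x')$ are ordered by definition like $f_i(x)$ and $f_k(x')$. The same argument works within $q_i^\eta$ and within $q_k^\eta$. $\square$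

Write $q_i^\eta$ and $y$ also for the configurations with state $\theta$ and these valuations (they lie in $R_\theta$). For $p=(\sigma,v)$, region invariance and Lemma 13 give
$$(p,q_0^\eta)\in W_0,\qquad(q_i^\eta,q_{i+1}^\eta)\in W_0,\qquad(q_i^\eta,y)\in W_0\quad(i\ge0),\qquad y\sim p.\tag{3}$$

## 9. The virtual play

We now play Section 3 with the compressed chain in the role of the self-covering companion. Let $p=(\sigma,v)\in\mathcal H$ at relative time $0$; then $v\in R_\sigma$, so $v\approx v^\circ$. Let $w'=d_1a_1d_2a_2\dots$ be the remaining word, and
$$s_k=d_1+\dots+d_k,\qquad N_k=\lceil s_k\rceil,\qquad\gamma_k=N_k-s_k\in[0,1).$$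
Fix a realization. It may depend on the whole word $w'$; this will matter.

**Phases.** The aim is to see when a region at event $k$ can be read off. Suppose a clock has value $\nu+f$ at relative time $0$, with $\nu\in\mathbb Z$ and *phase* $f\in[0,1)$, and is not reset before event $k$. Its value at event $k$ is $\nu+N_k+(f-\gamma_k)$. Writing $[\cdot]$ for $1$ if the statement holds and $0$ otherwise, it has
$$\text{integer part }\nu+N_k-[f<\gamma_k],\qquad\text{fractional part }f-\gamma_k+[f<\gamma_k].\tag{4}$$
A clock last reset at event $\kappa$, $1\le\kappa<k$, has value $s_k-s_\kappa=-N_\kappa+\gamma_\kappa+s_k$, so it obeys (4) with $\nu=-N_\kappa$ and $f=\gamma_\kappa$. By (4), the fractional part is $0$ iff $f=\gamma_k$. Clocks with $f\ge\gamma_k$ have fractional part $f-\gamma_k<1-\gamma_k$, and clocks with $f<\gamma_k$ have fractional part $f-\gamma_k+1\ge1-\gamma_k$; within each class, fractional parts are ordered like phases. Hence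
$$\begin{gathered}\text{the region at event } k \text{ of a set of clocks is determined by } N_k, \text{ the integers } \nu, \text{ and}\\ \text{the order (with equalities) of the phases and } \gamma_k;\end{gathered}\tag{5}$$
for clocks known to be $>M$ no further information is needed.

**Lemma 14.** Fix $k\ge1$. Let $\eta_k$ be the least positive difference of elements of $\{u_0,\dots,u_m,1,\gamma_1,\dots,\gamma_k\}$ and $0<\eta<\eta_k$. Suppose that all tokens $q_i^\eta$ under consideration took the same edges at events $1,\dots,k-1$, and $p$ took given edges. Then the joint region of $(p,q_0^\eta,q_1^\eta)$ at event $k$ (after the delay) does not depend on $\eta$, and that of $(q_i^\eta,q_{i+1}^\eta)$ depends neither on $\eta$ nor on $i$. They are given by (5) with the following data: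

* never-reset clocks $x\notin X$ of the $q_i$ and never-reset clocks $x\notin C_p$ of $p$ are $>M$;
* a clock last reset at event $\kappa$ has $\nu=-N_\kappa$ and phase $\gamma_\kappa$;
* a never-reset clock $x\in C_p$ of $p$ has $\nu=\lfloor v^\circ(x)\rfloor$ and phase $u_j$, where $u_j^\circ=\mathrm{fr}\,v^\circ(x)$;
* a never-reset clock $x\in X$ of $q_i$ has $\nu=n(x)$. If $x$ is exact, its phase is $u_{j(x)}$. If $x$ is floating, its phase is immediately above $u_{j(x)}$: it is greater than exactly those elements of $\{u_0,\dots,u_m,\gamma_1,\dots,\gamma_k\}$ which are $\le u_{j(x)}$, and equal to none;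
* floating phases above different $u_j$ are ordered like these $u_j$; floating phases of $x$ in $q_i$ and $x'$ in $q_{i'}$ above the same $u_j$ are ordered like $f_i(x)$ and $f_{i'}(x')$.

*Proof.* The first three items are clear. The phase of a floating $x$ in $q_i$ is $u_{j(x)}+\eta f_i(x)\in(u_{j(x)},u_{j(x)}+\eta)$. Since $\eta<\eta_k$, the interval $(u_{j(x)},u_{j(x)}+\eta]$ contains no $u_l$, no $\gamma_{k'}$ with $k'\le k$, and not $1$. This gives the last two items. None of these data depends on $\eta$. By (1), the order of $f_i(x),f_i(x'),f_{i+1}(x),f_{i+1}(x')$ for $x,x'\in X$ does not depend on $i$, and common edges give common reset times. So the data for $(q_i^\eta,q_{i+1}^\eta)$ do not depend on $i$. $\square$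

Note that $\eta_1\ge\eta_2\ge\cdots$, and that $\eta<\eta_k$ implies the hypothesis of Lemma 13.

**Virtual play.** Define inductively edges $e_k$ for $p$ and $g_k$ for the $q_i$, up to the first $K\le\infty$ with $e_K\in F$. Let $Q_k$ be the joint region of $(p,q_0^\eta,q_1^\eta)$ at event $k$, for $\eta<\eta_k$, after $p$ took $e_1,\dots,e_{k-1}$ and the $q_i^\eta$ took $g_1,\dots,g_{k-1}$. Let $\sigma_p,\sigma_q$ be the states of $p$ and of all $q_i$ before event $k$. Set
$$e_k=\mathrm{str}(\sigma_p,\sigma_q,Q_k|_{p,q_0},a_k),\qquad g_k=\mathrm{str}(\sigma_q,\sigma_q,Q_k|_{q_0,q_1},a_k).$$

**Well-definedness.** We show by induction on $k\le K$: before event $k$, for all $\eta<\eta_k$ and all $i\ge0$, the $q_i^\eta$ could move along $g_1,\dots,g_{k-1}$, and $(p,q_0^\eta)$ and $(q_i^\eta,q_{i+1}^\eta)$ are in $W_0$. For $k=1$ this is (3). Given it for $k$, Lemma 14 shows that all pairs $(q_i^\eta,q_{i+1}^\eta)$ have joint region $Q_k|_{q_0,q_1}$ at event $k$. So $e_k,g_k$ are defined, $e_k$ is enabled for $p$, and $g_k$ is enabled for every $q_i$ and is the $\mathrm{str}$-move of every $q_i$ against $q_{i+1}$. Now let $k<K$, so $e_k\notin F$. As $g_k$ is an enabled answer of $q_0$, we get $g_k\notin F$,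 and the new $(p,q_0)$ is in $W_0$. As $g_k\notin F$ is the $\mathrm{str}$-move of $q_i$ against $q_{i+1}$, and $g_k$ is an enabled answer of $q_{i+1}$, the new pairs $(q_i,q_{i+1})$ are in $W_0$. Since $\eta_{k+1}\le\eta_k$, the claim holds for $k+1$.

So infinitely many different companions move as one. Progress is now the argument of Lemma 7, with $y$ at the end of the chain.

**Lemma 15.** If $w'\in L(p)$, then $K<\infty$.

*Proof.* Since $y\sim p\in\mathcal H$, we have $y\in\mathcal H$ and $w'\in L(p)=L(y)=L_A(y)$. Fix an $A$-run of $y$ on $w'$ that takes an $F$-edge at event $N$. Suppose $K>N$. Take $0<\eta<\eta_N$ and tokens $q_0,\dots,q_N$ with $q_i=q_i^\eta$. Let $q_i$ ($i<N$) move at each event by $\mathrm{str}$ against $q_{i+1}$, $q_N$ by $\mathrm{str}$ against $y$, $y$ by its run, and $p$ by $e_k$. We show by induction on $k$, $1\le k\le N$: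

* (a) before event $k$, the tokens $q_0,\dots,q_{N-k+1}$ have moved along $g_1,\dots,g_{k-1}$;
* (b) before event $k$, the pairs $(p,q_0),(q_0,q_1),\dots,(q_{N-1},q_N),(q_N,y)$ are in $W_0$ (so the $\mathrm{str}$-moves at event $k$ are defined), and at event $k$ none of the tokens takes an $F$-edge and the pairs stay in $W_0$.

For $k=1$, (a) is trivial and the first part of (b) is (3). Suppose (a) and the first part of (b) hold for $k\le N$. We have $\eta<\eta_N\le\eta_k$ and $N-k+1\ge1$, so by (a) and Lemma 14 the joint region of $(p,q_0)$ at event $k$ is $Q_k|_{p,q_0}$. So $e_k$ is the $\mathrm{str}$-move of $p$ against $q_0$, and $e_k\notin F$ since $k\le N<K$. Hence the move of $q_0$ is outside $F$ and $(p,q_0)$ stays in $W_0$. The move of $q_0$ is its $\mathrm{str}$-move against $q_1$ and is outside $F$, so the move of $q_1$ is outside $F$ and $(q_0,q_1)$ stays in $W_0$; and so on down to $y$. This proves (b) for $k$, and the first part of (b) for $k+1$. For $i\le N-k$, both $q_i$ and $q_{i+1}$ have moved along $g_1,\dots,g_{k-1}$, so by Lemma 14 their joint region at event $k$ is $Q_k|_{q_0,q_1}$, and $q_i$ takes $g_k$. This proves (a) for $k+1$.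

At $k=N$, (b) contradicts that $y$ takes an $F$-edge at event $N$. $\square$

Lemma 15 holds for every realization, including one that depends on the whole word: all $\mathrm{str}$-moves are determined by current states and regions and win against every continuation.

## 10. Anchor phases chosen by later events

An automaton that computes $Q_k$ must know how the $u_j$ lie relative to $\gamma_k$ and to the phases of clocks. For fixed $j$ there is a clock of $p$ with phase $u_j$. For free $j$ there may be no clock with a suitable phase: at the start of a word all clocks are $0$, and the only phase available is $0$. Resetting a clock does not help either, because a reset at event $k$ creates phase $\gamma_k$, and we cannot choose that. But Lemma 15 lets the realization depend on the future. So we declare a free $u_j$ to *be* the first event phase that falls into its gap. Until such an event occurs, the order of $u_j$ and all phases seen so far is clear anyway.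

**The rule.** Let $\mathrm{Kn}_0$ be the set of fixed indices; their $u_j$ are given by $v$. At event $k\ge1$: if $s_k\le M$ and there are consecutive $j<j^+$ in $\mathrm{Kn}_{k-1}\cup\{m+1\}$ with $j^+>j+1$ and $\gamma_k\in(u_j,u_{j^+})$ (there is at most one such pair), put $u_{j+1}:=\gamma_k$ and $\mathrm{Kn}_k=\mathrm{Kn}_{k-1}\cup\{j+1\}$. Otherwise $\mathrm{Kn}_k=\mathrm{Kn}_{k-1}$. Indices that never become known get arbitrary values in their gaps, in increasing order. The result is a realization for $v$.

**Lemma 16.** If $s_k\le M$ and $j<j^+$ are consecutive in $\mathrm{Kn}_k\cup\{m+1\}$ with $j^+>j+1$, then no $\gamma_{k'}$ with $1\le k'\le k$ lies in $(u_j,u_{j^+})$.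

*Proof.* Suppose $\gamma_{k'}\in(u_j,u_{j^+})$. Since $\mathrm{Kn}_{k'-1}\subseteq\mathrm{Kn}_k$, there are consecutive $i,i^+$ in $\mathrm{Kn}_{k'-1}\cup\{m+1\}$ with $i\le j<j^+\le i^+$. Then $i^+>i+1$ and $\gamma_{k'}\in(u_i,u_{i^+})$. As $s_{k'}\le s_k\le M$, at event $k'$ the index $i+1$ became known with $u_{i+1}=\gamma_{k'}$. So $i+1\in\mathrm{Kn}_k$ and $u_j<u_{i+1}<u_{j^+}$, hence $j<i+1<j^+$, contradicting that $j,j^+$ are consecutive. $\square$

## 11. The deterministic automaton

$\mathcal D$ tracks $p$, starting with a *restart* at $p_0$. After each restart it performs the virtual play with the realization of Section 10. When $e_K\in F$, the transition of $\mathcal D$ is accepting and $\mathcal D$ restarts at the new $p$. By $(\star)$1 all these $p$ are in $\mathcal H$.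

**Clocks.** The *logical* clocks are: $\zeta$, reset at each restart; $P_x$ for $x\in C^+$, the clocks of $p$; $\mathrm{An}_j$ for known $j\ge1$; and $Q_x$ for those $x\in C^+$ that the tokens $q_i$ have reset since the restart (all $q_i$ reset the same clocks at the same events). These are at most $1+n+2n+n=4n+1$.

At a restart, for each fixed $j\ge1$, $\mathrm{An}_j$ becomes a copy of some $P_x$ with $x\in C_p$ and $u_j^\circ=\mathrm{fr}\,v^\circ(x)$, chosen by the template; then $\mathrm{fr}\,v(x)=u_j$. If $j$ becomes known at event $k$, $\mathrm{An}_j$ is reset at event $k$ and has phase $\gamma_k=u_j$. So $\mathrm{An}_j$ always has phase $u_j$.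

Copying is not an operation of timed automata, so logical clocks are pointers, stored in the state, into a pool of $4n+1=4|C|+5$ physical clocks. Copying a clock copies its pointer. If some logical clocks are reset at an event, the at most $4n$ other logical clocks in use leave a free physical clock; the least such is reset, and all the reset logical clocks then point to it. Initially all pointers point to one clock.

**State.** $\mathcal D$ stores $(\sigma_p,\sigma_q)$, the state $\sigma_*$ of $p$ at the last restart (which selects the template), $\mathrm{Kn}$, the set $Z$ of clocks reset by the $q_i$ since the restart, the pointers, and signs that are introduced below.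

**Lemma 17.** $Q_k$ and $\mathrm{Kn}_k$ are functions of the state of $\mathcal D$ before event $k$ and of the region $\Gamma$, with constant $2M$, of the pool clocks at event $k$.

*Proof.* $\Gamma$ tells whether $\zeta=s_k\le M$.

**Case $s_k>M$.** Then $\mathrm{Kn}_k=\mathrm{Kn}_{k-1}$. All never-reset clocks of $q_0,q_1$ have value $\ge s_k>M$. All other clocks of $q_0,q_1$ (the $Q_x$, $x\in Z$) and of $p$ (the $P_x$) are pool clocks. So $\Gamma$ determines $Q_k$.

**Case $s_k\le M$.** *First, the order of the available phases.* An anchor copied at the restart had value at most $M$ then, and an anchor reset later has value at most $s_k$; so all anchors have value at most $M+s_k\le2M$. $\Gamma$ gives $N_k=\lceil\zeta\rceil$, and the integer parts and the order of fractional parts of all pool clocks with values $\le2M$. For such a clock with phase $f$, (4) gives: $f=\gamma_k$ iff its fractional part is $0$; and $f<\gamma_k$ iff $\mathrm{fr}\,\zeta>0$ and its fractional part is $\ge\mathrm{fr}\,\zeta$. Indeed, if $\gamma_k=0$ then $\mathrm{fr}\,\zeta=0$ and $f\ge\gamma_k$. If $\gamma_k>0$ then $\mathrm{fr}\,\zeta=1-\gamma_k>0$, and the fractional part is $1-\gamma_k+f\ge1-\gamma_k$ if $f<\gamma_k$,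 and $f-\gamma_k<1-\gamma_k$ if $f\ge\gamma_k$. Phases $<\gamma_k$ precede those $\ge\gamma_k$, and within each class phases are ordered like the fractional parts. So $\Gamma$ determines the order of $\gamma_k$, of the $u_j$ with $j\in\mathrm{Kn}_{k-1}$ ($u_0=0$ is the phase of $\zeta$, the others are those of the $\mathrm{An}_j$), and of the phases of those $P_x,Q_x$ whose values are $\le M$. Hence it determines $\mathrm{Kn}_k$.

*Second, the unknown anchors.* Each of the latter phases is some $\gamma_{k'}$ with $1\le k'<k$ (if the clock was reset since the restart) or a $u_j$ with $j$ fixed (for a never-reset $P_x$ with $x\in C_p$; a never-reset $P_x$ with $x\notin C_p$ has value $>M$). By Lemma 16, for consecutive $j<j^+$ in $\mathrm{Kn}_k\cup\{m+1\}$ with unknown indices in between, the interval $(u_j,u_{j^+})$ contains none of these phases, not $\gamma_k$, and no known $u$. So for unknown $l$ with $j<l<j^+$, each of these points is $\le u_j<u_l$ or $\ge u_{j^+}>u_l$. Thus the order of all $u_0,\dots,u_m$, $\gamma_k$ and these phases is determined.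

*Third, the region.* For the pool clocks $P_x,Q_x$, $\Gamma$ gives whether the value is $\le M$, and if so its integer part and whether its fractional part is $0$. For never-reset clocks $x\in X$ of $q_0,q_1$, Lemma 14 gives $\nu=n(x)$ and the position of the phase relative to the $u_j$, to $\gamma_k$, to the above phases, and to each other. So (4) gives the integer part, whether the fractional part is $0$, and hence whether the value is $\le M$. Never-reset ones with $x\notin X$ are $>M$. Finally, as in (5), the order of the fractional parts of all clocks with value $\le M$ is determined by the order of their phases and $\gamma_k$. So $Q_k$ is determined. $\square$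

**Transitions.** On letter $a$ and pool region $\Gamma$, $\mathcal D$ computes $\mathrm{Kn}_k$, $Q_k$, $e=\mathrm{str}(\sigma_p,\sigma_q,Q_k|_{p,q_0},a)$ and $g=\mathrm{str}(\sigma_q,\sigma_q,Q_k|_{q_0,q_1},a)$. If these are undefined, or a template is needed and there is none, there is no transition.

If $e\notin F$: move $\sigma_p,\sigma_q$ along $e,g$; reset the $P_x$ with $x$ reset by $e$, the $Q_x$ with $x$ reset by $g$ (adding these $x$ to $Z$), and a newly known $\mathrm{An}_j$; store the new $\mathrm{Kn}$. This transition is nonaccepting.

If $e\in F$: move $\sigma_p$ along $e$, reset the corresponding $P_x$, and restart: $\sigma_*:=\sigma_p$, $\sigma_q:=\theta$ of the template of $\sigma_*$, $Z:=\emptyset$, $\mathrm{Kn}:=\mathrm{Kn}_0$, $\zeta$ is reset, and the $\mathrm{An}_j$ with $j\ge1$ fixed are copied. This transition is accepting.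

There is at most one transition for each (state, letter, $\Gamma$).

**Removing diagonal constraints.** Guards may only compare a clock with a constant, while $\Gamma$ also orders fractional parts. Let $K_0=2M$. A region with constant $K_0$ is determined by its *box* (for each clock: $x=k$ with $k\le K_0$, or $k<x<k+1$ with $k<K_0$, or $x>K_0$) and the signs of $x-y-k$, $|k|\le K_0$, for clocks $x,y\le K_0$, because $\mathrm{fr}\,x\le\mathrm{fr}\,y\iff x-y\le\lfloor x\rfloor-\lfloor y\rfloor$. Store in the state the signs of $x-y-k$ for all pool clocks $x,y$ and integers $|k|\le K_0$. Delays do not change them, and initially they are $\mathrm{sign}(-k)$. At a transition they become $\mathrm{sign}(-k)$ if both clocks are reset, $\mathrm{sign}(x-k)$ if only $y$ is reset, and $\mathrm{sign}(-y-k)$ if only $x$ is reset; the latter two are determined by the box, since $|k|\le K_0$. So state and box determine $\Gamma$, and boxes suffice as guards. They are conjunctions of constraints $x\bowtie k$ with $k\le2M$ and are mutually exclusive. Hence $\mathcal D$ is a deterministic timed Büchi automaton in the sense of Section 4.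

**Proof of Theorem 8.** By Lemma 10, $p_0\in\mathcal H$. By Lemma 17, the edges $e,g$ computed by $\mathcal D$ are the $e_k,g_k$ of the virtual play, which are always defined (Section 9). So on every infinite word $\mathcal D$ has a unique, never blocked run. Its $p$-component is an $A$-run from $p_0$, which stays in $\mathcal H$ by $(\star)$1 and takes $F$ exactly when $\mathcal D$ takes an accepting transition.

*$\mathcal L(\mathcal D)\subseteq\mathcal L(\mathcal T)$.* If $\mathcal D$ accepts $w$, the $A$-run has infinitely many $F$-edges, so $w\in L_A(p_0)=L(p_0)=\mathcal L(\mathcal T)$.

*$\mathcal L(\mathcal T)\subseteq\mathcal L(\mathcal D)$.* Let $w\in\mathcal L(\mathcal T)=L(p_0)$. At every restart the remaining word is in $L(p)$ for the current $p\in\mathcal H$, by $(\star)$1. By Lemma 15 an $F$-edge is taken after finitely many events, and $\mathcal D$ restarts. So there are infinitely many accepting transitions.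

The number of clocks is $4n+1=4|C|+5$, and the constants are at most $2M$. $\blacksquare$

## 12. Resolvers, parity indices, Zeno words, effectiveness

**Corollary 18.** HD timed Büchi automata recognize exactly the languages of deterministic timed Büchi automata. Moreover, an HD timed Büchi automaton $\mathcal T$ as in Theorem 8 has a resolver computed by a deterministic timed transducer with at most $4|C|+5$ clocks.

*Proof.* A deterministic automaton is HD: its resolver takes the only enabled transition. With Theorem 8 this gives the first claim. For the second, the $p$-component of $\mathcal D$ projects to a run of $\mathcal T$ as long as it avoids $\bot$; edges to $\bot$ exist only where $\mathcal T$ has no enabled transition, and then the projected run is blocked. If $w\in\mathcal L(\mathcal T)$, the $p$-run has infinitely many $F_A$-edges. It is a run in every stage of the iteration $A_0,A_0',\dots$, since edge sets shrink. By the second claim of Lemma 4, applied backwards through the stages, it has infinitely many $F_{A_0}$-edges, hence infinitely many $F_{\mathcal B}$-edges. So it avoids $\bot$, and its projection is accepting in $\mathcal T$ (by the proof of Lemma 10). If $w\notin\mathcal L(\mathcal T)$,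 no run on $w$ is accepting. $\square$

**Corollary 19.** Let $i\le j$. Every HD parity TA with priorities in $\{i,\dots,j\}$ is equivalent to a deterministic parity TA iff there is no odd $o$ with $i\le o<j$, that is, iff the range is a singleton or $\{2l,2l+1\}$.

*Proof.* If no such $o$ exists, the numbers $i,\dots,j-1$ contain no odd one, so there is at most one of them and it is even; the range is a singleton or $\{2l,2l+1\}$. Then the condition is Büchi, with the transitions of even priority accepting, and Theorem 8 applies. If such an $o$ exists, coBüchi automata embed: give priority $o$ to transitions that may be taken only finitely often, and $o+1$ to the others. The one-clock HD timed coBüchi automaton quoted in Section 4 is then a counterexample. $\square$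

**Corollary 20.** If languages and HD are defined over all infinite timed words, without requiring divergence, Theorem 8 holds with $4|C|+1$ clocks.

*Proof.* Omit $z$ and the bit $b$ in Section 6, and let the accepting edges be those labelled by $\delta\in F$. Then Lemma 10 is immediate, $n=|C|$, and the pool has $4n+1$ clocks. Nothing in Sections 2, 5 and 7 to 11 uses divergence. $\square$

**Corollary 21.** $\mathcal D$ is computable from an HD automaton $\mathcal T$.

*Proof.* **Step 1: the games.** By (R2) and (R3), $G$ and $G_k^A$ are equivalent to finite games on pairs of states with joint regions. $G$ is a parity game with three priorities: a round counts $0$ if Eve takes an accepting edge, else $1$ if Adam does, else $2$. Next, with $W_{-1}=\emptyset$, $W_k$ is the greatest set $W$ of pairs that satisfies the condition of Lemma 2 with $W$ in place of $W_k$, given $W_{k-1}$. Indeed $W_k$ satisfies it; and from a pair in any such $W$ Eve wins $G_k^A$ by playing the edges provided: she stays in $W$ until Adam takes an $F_A$-edge, and then the pair is in $W_{k-1}$ and she continues with a winning strategy of $G_{k-1}^A$. So $W_k$ is a fixed function of $W_{k-1}$, and the increasing sequence $W_k$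 is constant from its first repetition on. Hence $\sim$, $A_0$, $k_A$, the stable $A$ and $\mathrm{str}$ are computable.

**Step 2: a search for templates.** We cannot directly ask for $p^\circ\in\mathcal H$. Instead search, for each $\sigma$, for a state $\theta$ and a joint region $\tau$ of triples such that for $(v^\circ,\rho_0,\rho_1)\in\tau$: $v^\circ\in R_\sigma$; $\rho_0,\rho_1\in R_\theta$; $((\sigma,v^\circ),(\theta,\rho_0))\in W_0$; $((\theta,\rho_0),(\theta,\rho_1))\in W_0$; $(\sigma,v^\circ)\sim(\theta,\rho_1)$; and such that there are $v^\circ,\rho_0,\rho_1,\rho_2$ with all three triples $(v^\circ,\rho_i,\rho_j)$, $i<j\le2$, in $\tau$. This is a finite search over regions. By Section 8 it succeeds for every $\sigma$ occurring in $\mathcal H$. Where it fails, $\mathcal D$ gets no template for $\sigma$, which never matters since the $p$-component stays in $\mathcal H$.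

**Step 3: a successful search yields an infinite chain.** Let $\tau$ be found. It defines a relation on $\{0\}\sqcup C_p\sqcup(\mathbb N\times X)$ that prescribes the comparison of fractional parts: elements with indices $i<j$ are compared as those of $\rho_0,\rho_1$ in $\tau$, and elements with one index, also with $0$ and $C_p$, as those of $\rho_0$, equivalently of $\rho_1$. (The regions of $(v^\circ,\rho_0)$ and $(v^\circ,\rho_1)$ agree, as $(v^\circ,\rho_0,\rho_1)$ and $(v^\circ,\rho_1,\rho_2)$ are both in $\tau$.) Totality involves at most two indices and transitivity at most three, so both hold because they hold for $v^\circ,\rho_0,\rho_1,\rho_2$. A countable total preorder whose least class contains $0$ embeds into $[0,1)$ with that class mapped to $0$. With the integer parts prescribed by $\tau$, and values above $M$ outside $C_p$ and $X$, this gives valuations that satisfy (1) with all triples in $\tau$. After the choice of the template, Sections 8 to 11 use only these properties of it, through (3), together with $p\in\mathcal H$ for the actual $p$. The data of the template that $\mathcal D$ uses are read off from $\tau$. $\square$
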